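\title{The diameter and the capacity of one-dimensional long-range diffusion-limited aggregation with $0<\alpha<1$}

\begin{abstract}
We study diffusion-limited aggregation on $\mathbb Z$ driven by a symmetric random walk whose steps of length $k$ have probability of order $k^{-1-\alpha}$, with $0<\alpha<1$. We prove that the diameter $D_n$ of the aggregate with $n$ points satisfies $D_n=n^{\beta+o(1)}$ almost surely, where $\beta=\max(2,1/\alpha)$, as conjectured by Amir, Angel, Benjamini and Kozma. We also show that the capacity of the aggregate is $n^{\chi+o(1)}$ with $\chi=\min(1,2-2\alpha)$, and we give tail and moment bounds for $D_n$. The main step is the lower bound on the capacity. It is proved in continuous time by a bootstrap over scales, in which clusters of nearly maximal capacity at a small scale reproduce by long jumps until they fill a larger scale.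
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and the result}

Let $R=(R_j)_{j\ge0}$ be a random walk on $\mathbb Z$ with step distribution $p(k)=P(R_1-R_0=k)$, and let $P_x$ be its law when $R_0=x$. Diffusion-limited aggregation (DLA) driven by $R$ is a growing sequence of finite sets $A_n\subset\mathbb Z$ with $|A_n|=n$. It starts from $A_1=\{0\}$. Given $A_n$, a particle is released ``from infinity'' and performs the walk $R$ until the first time $\tau$ at which it hits $A_n$; the last site that it visited before $\tau$ is added, so $A_{n+1}=A_n\cup\{R_{\tau-1}\}$. Precisely, for a finite nonempty set $A$ let $\mu_A$ be the limit, as $|x|\to\infty$, of the law of $R_{\tau-1}$ under $P_x$, where $\tau$ is the hitting time of $A$; when the walk is transient, it is in addition conditioned on $\{\tau<\infty\}$. Given $A_n$, the new point is drawn from $\mu_{A_n}$, independently of the past. If the walk makes long jumps, the new point may be far from the point of $A_n$ that is hit, and the aggregate need not be an interval.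 Let $D_n$ be the diameter of $A_n$. The following conjecture is posed in \cite{AABK}.

\begin{quote}
\textbf{Conjecture.} Let $R$ be symmetric, with $P(|R_1-R_0|=k)\sim ck^{-1-\alpha}$ as $k\to\infty$ for some $c>0$ and some $0<\alpha<1$. Then almost surely $D_n=n^{\beta+o(1)}$ as $n\to\infty$, with $\beta=\max(2,1/\alpha)$.
\end{quote}

We prove the conjecture for every $0<\alpha<1$. Only two-sided bounds on $p$ are needed. Throughout, $p(k)=p(-k)$ and
\begin{equation}\label{eq:H}
p(k)\le c_2k^{-1-\alpha}\quad(k\ge1),\qquad p(k)\ge c_1k^{-1-\alpha}\quad(k\ge k_0),\tag{H}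
\end{equation}
where $0<\alpha<1$ and $c_1,c_2>0$. Under the hypothesis of the conjecture $k^{1+\alpha}p(k)\to c/2$, so \eqref{eq:H} holds. We allow the process to start from any finite nonempty set $A_{n_0}$ with $n_0$ points. Under \eqref{eq:H} the walk is transient and the limit $\mu_A$ exists (Proposition~\ref{prop:green} and Lemma~\ref{lem:mu}).

For a finite nonempty $A\subset\mathbb Z$ and $y\in\mathbb Z$, the \emph{escape probability} from $y$ and the \emph{capacity} of $A$ are
\[
e_A(y)=P_y(R_j\notin A\text{ for all }j\ge1),\qquad \operatorname{cap}(A)=\sum_{a\in A}e_A(a).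
\]
Put
\[
\beta=\max(2,1/\alpha),\qquad \chi=\min(1,2-2\alpha).
\]

\begin{theorem}\label{thm:main}
Assume \eqref{eq:H}, and let the process start from a finite nonempty set $A_{n_0}$.
\begin{enumerate}
\item[(i)] Almost surely $D_n=n^{\beta+o(1)}$. In particular the conjecture is true.
\item[(ii)] Almost surely $\operatorname{cap}(A_n)=n^{\chi+o(1)}$.
\item[(iii)] For every $\delta>0$ there is $c>0$ such that, for large $n$,
\[
\mathbb P(D_n<n^{\beta-\delta})\le e^{-n^c},\qquad \mathbb P(D_n>n^{\beta+\delta})\le n^{-c}.
\]
The upper tail is only polynomially small: there is $c>0$, depending on $p$ and $A_{n_0}$, with $\mathbb P(D_n>x)\ge cx^{-\alpha}$ for all $n>n_0$ and all large $x$.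
\item[(iv)] For $0<q<\alpha$ we have $(\mathbb E D_n^q)^{1/q}=n^{\beta+o(1)}$. For $q\ge\alpha$ and $n>n_0$ we have $\mathbb E D_n^q=\infty$.
\end{enumerate}
\end{theorem}

\subsection{Why the exponent is $\max(2,1/\alpha)$}\label{sec:heur}

The following count is informal; it explains the exponents and locates the difficulty. Reversing the path of the incoming particle gives (Lemma~\ref{lem:mu})
\[
\mu_A(z)=\frac{e_A(z)\sum_{a\in A}p(z-a)}{\operatorname{cap}(A)},\qquad z\notin A.
\]
So each point $a\in A$ proposes a jump to $z$ with weight $p(z-a)$, the proposal is kept with the probability $e_A(z)$ that a walk from $z$ never hits $A$, and $\operatorname{cap}(A)$ is the total weight of the proposals that are kept. Far from $A$ we have $e_A(z)\approx1$. Hence the point added to $A_k$ lands at a distance greater than $\ell\gg D_k$ with probability of order $k\,\ell^{-\alpha}/\operatorname{cap}(A_k)$. The longest jump in the first $n$ steps then has the length $\ell$ with $\ell^\alpha\approx\sum_{k<n}k/\operatorname{cap}(A_k)$. For $\alpha<1$ a sum of jumps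 with tail $\ell^{-\alpha}$ has the order of its largest term, and we arrive at
\begin{equation}\label{eq:balance}
D_n^\alpha\approx\frac{n^2}{\operatorname{cap}(A_n)}.
\end{equation}
The diameter is thus governed by the capacity, and a small capacity means a large diameter.

Two bounds hold for every set with $n$ points and diameter $D\ge1$: $\operatorname{cap}\le n$, and $\operatorname{cap}\le CD^{1-\alpha}$, the order of the capacity of a full interval of length $D$. Inserted into \eqref{eq:balance}, the first gives $D_n\gtrsim n^{1/\alpha}$ and the second gives $D_n\gtrsim n^2$. This is the lower bound $D_n\ge n^{\beta-o(1)}$, and its rigorous proof is short (Section~\ref{sec:lower}). The conjecture asserts that these bounds are sharp, that is, that the aggregate has essentially the largest capacity that its size and diameter permit: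
\[
\operatorname{cap}(A_n)\approx\min(n,D_n^{1-\alpha})\approx n^{\min(1,\beta(1-\alpha))}.
\]
For $\alpha\le\frac12$ we have $\beta(1-\alpha)=1/\alpha-1\ge1$: the points are so spread out that they hardly shield each other. For $\alpha\ge\frac12$ we have $\beta(1-\alpha)=2-2\alpha\le1$: the $n$ points have the capacity of the whole interval of length $n^2$ over which they are scattered. In both cases
\begin{equation}\label{eq:exponents}
\min(1,\beta(1-\alpha))=\chi,\qquad 2-\chi=\max(1,2\alpha)=\alpha\beta .
\end{equation}
The difficulty is the lower bound on $\operatorname{cap}(A_n)$. A large diameter does not imply it, since a single long jump creates a large diameter and adds at most $1$ to the number of points. One has to show that the aggregate is well spread on all scales.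

\subsection{Plan and notation}

Sections~\ref{sec:green} and~\ref{sec:cap} contain the potential theory. Section~\ref{sec:lower} proves the lower bounds on $D_n$. Section~\ref{sec:upper} states the capacity bound (Proposition~\ref{prop:cap}) and deduces the rest of Theorem~\ref{thm:main} from it. Sections~\ref{sec:cont}--\ref{sec:iter} prove the capacity bound.

We write $\langle x\rangle=\max(1,|x|)$ and $B(y,\rho)=\{z\in\mathbb Z:|z-y|\le\rho\}$ for real $\rho\ge0$. The letters $c,C$ denote positive constants that may change from line to line and depend only on $p$, and on $\varepsilon$ where a parameter $\varepsilon$ is fixed; numbered constants keep their values. We use $P_x$ for the walk and $\mathbb P$ for the aggregation process.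

\section{The Green function}\label{sec:green}

Three consequences of \eqref{eq:H} are used throughout. For real $\ell>0$ and $L\ge\max(2,k_0)$,
\begin{equation}\label{eq:sums}
\sum_{|m|\ge\ell,\ m\ne0}p(m)\le C_T\,\ell^{-\alpha},\qquad \sum_{|m|\le\ell}m^2p(m)\le C\ell^{2-\alpha},\qquad \sum_{L<|m|\le2L}p(m)\ge cL^{-\alpha}.
\end{equation}
The first follows from $\sum_{m\ge\lceil\ell\rceil}m^{-1-\alpha}\le(1+1/\alpha)\lceil\ell\rceil^{-\alpha}$, and the second from $\sum_{1\le m\le\ell}m^{1-\alpha}\le\ell\cdot\ell^{1-\alpha}$. For the third, there are at least $2(L-1)\ge L$ integers $m$ with $L<|m|\le2L$, and each has $p(m)\ge c_1(2L)^{-1-\alpha}$.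

Let $p_n(x)=P_0(R_n=x)$. In $n$ steps the walk typically moves a distance $n^{1/\alpha}$, and it reaches a site $x$ beyond that range by one long step, which can be any of the $n$ steps. The next lemma gives the corresponding upper bounds.

\begin{lemma}\label{lem:heat}
For $n\ge1$ and $x\in\mathbb Z$,
\begin{enumerate}
\item[(a)] $p_n(x)\le Cn^{-1/\alpha}$ and $|p_n(x+1)-p_n(x)|\le Cn^{-2/\alpha}$;
\item[(b)] $p_n(x)\le Cn|x|^{-1-\alpha}$ if $x\ne0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By symmetry the characteristic function of a step is $\varphi(\omega)=\sum_kp(k)\cos k\omega$. We claim that $|\varphi(\omega)|\le e^{-c|\omega|^\alpha}$ on $[-\pi,\pi]$. For small $\omega>0$ the interval $[\frac{\pi}{2\omega},\frac{3\pi}{2\omega}]$ contains at least $\pi/\omega-1\ge2/\omega$ integers $k$. For these $\cos k\omega\le0$ and $p(k)\ge c\,\omega^{1+\alpha}$, so $1-\varphi(\omega)=\sum_kp(k)(1-\cos k\omega)\ge c\,\omega^\alpha$. Also $\varphi\ge0$ near $0$ by continuity, so the claim holds for $|\omega|\le\omega_0$ with some $\omega_0>0$. If $|\varphi(\omega)|=1$,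 then $\cos k\omega$ takes one and the same value $1$ or $-1$ for all $k$ with $p(k)>0$, in particular for $k=k_0$ and $k=k_0+1$. Either value determines the angle modulo $2\pi$, so $\omega\in2\pi\mathbb Z$. Hence $\max|\varphi|<1$ on the compact set $\omega_0\le|\omega|\le\pi$, and the claim follows after decreasing $c$.

Fourier inversion reads $p_n(x)=\frac1{2\pi}\int_{-\pi}^\pi\varphi(\omega)^ne^{-ix\omega}\,d\omega$. Since $|e^{-i\omega}-1|\le|\omega|$, the two quantities in (a) are at most $\int_{\mathbb R}e^{-cn|\omega|^\alpha}d\omega$ and $\int_{\mathbb R}|\omega|e^{-cn|\omega|^\alpha}d\omega$, and the substitution $\omega=n^{-1/\alpha}v$ gives (a).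

(b) Let $x>0$, and let $X_1,\dots,X_n$ be the steps. If $n\ge x^\alpha$, then $n^{-1/\alpha}\le nx^{-1-\alpha}$ and (a) suffices. Let $n<x^\alpha$, and put $\ell=\eta x$, where $\eta\in(0,1)$ is defined by $\frac1{4\eta}=1+\frac1\alpha$.

\emph{Paths with a step longer than $\ell$.} For each $i$, conditioning on the other steps fixes the value that $X_i$ must take, so $P_0(|X_i|>\ell,\,R_n=x)\le\sup_{|k|>\ell}p(k)\le Cx^{-1-\alpha}$. The sum over $i$ is at most $Cnx^{-1-\alpha}$.

\emph{Paths with all $|X_i|\le\ell$.} For $n=1$ no such path reaches $x$, since $\ell<x$. Let $n\ge2$, and split the walk into the first $\lceil n/2\rceil$ and the last $\lfloor n/2\rfloor$ steps; each part has at least $n/3$ steps. If $R_n=x$, one part has displacement at least $x/2$. Condition on the steps of that part; by (a), the other part has the one displacement that is then required with probability at most $Cn^{-1/\alpha}$. So these paths contribute at most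
\[
Cn^{-1/\alpha}\max_{m\le n}P_0\big(R_m\ge x/2,\ |X_i|\le\ell\text{ for }i\le m\big).
\]
For $\lambda>0$, symmetry, $\cosh v-1\le\frac12v^2e^{|v|}$, \eqref{eq:sums} and $(\lambda\ell)^2\le2e^{\lambda\ell}$ give
\[
E\big[e^{\lambda X_1};|X_1|\le\ell\big]\le1+\sum_{|k|\le\ell}p(k)(\cosh\lambda k-1)\le1+C\lambda^2e^{\lambda\ell}\ell^{2-\alpha}\le\exp\big(C\ell^{-\alpha}e^{2\lambda\ell}\big).
\]
Choose $\lambda$ with $e^{2\lambda\ell}=x^\alpha/n>1$. Then $\lambda x/2=\frac1{4\eta}\log(x^\alpha/n)$ and $n\ell^{-\alpha}e^{2\lambda\ell}=\eta^{-\alpha}$, so by the exponential Markov inequality the maximum above is at most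
\[
\exp\big(-\lambda x/2+Cn\ell^{-\alpha}e^{2\lambda\ell}\big)\le C(n/x^\alpha)^{1+1/\alpha}.
\]
Finally $n^{-1/\alpha}(n/x^\alpha)^{1+1/\alpha}=nx^{-1-\alpha}$; this identity is the reason for the choice of $\eta$.
\end{proof}

The \emph{Green function} $G(x)=\sum_{n\ge0}p_n(x)$ is the expected number of visits to $x$ of the walk started at $0$. It is even.

\begin{proposition}\label{prop:green}
For all $x\in\mathbb Z$ we have $c\langle x\rangle^{\alpha-1}\le G(x)\le C_G\langle x\rangle^{\alpha-1}$, and $G(x+1)/G(x)\to1$ as $|x|\to\infty$. In particular the walk is transient.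
\end{proposition}

\begin{proof}
\emph{Upper bound.} Here $\alpha<1$ is needed: it makes $\sum_nn^{-1/\alpha}$ converge, so $G(0)<\infty$ by Lemma~\ref{lem:heat}(a). For $x\ne0$,
\[
G(x)\le\sum_{1\le n\le|x|^\alpha}Cn|x|^{-1-\alpha}+\sum_{n>|x|^\alpha}Cn^{-1/\alpha}\le C|x|^{2\alpha-1-\alpha}+C|x|^{\alpha(1-1/\alpha)}=C|x|^{\alpha-1}.
\]

\emph{Lower bound.} We count paths with one long step. Let $x\ge2k_0$ and $1\le n\le\delta x^\alpha$, with $\delta>0$ to be chosen. For $1\le i\le n$ let $H_i$ be the event that $|X_j|<x/2$ for all $j\ne i$, that $|R_n-X_i|\le x/2$, and that $R_n=x$. On $H_i$ we have $x/2\le X_i\le3x/2$, so the $H_i$ are disjoint, and conditioning on the steps $X_j$, $j\ne i$, gives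
\[
p_n(x)\ge n\,c_1(3x/2)^{-1-\alpha}\,P_0\big(|R_{n-1}|\le x/2,\ |X_j|<x/2\text{ for }j\le n-1\big).
\]
By \eqref{eq:sums}, some step has $|X_j|\ge x/2$ with probability at most $Cnx^{-\alpha}\le C\delta$. The truncated steps $X_j\mathbf 1\{|X_j|<x/2\}$ are symmetric, hence centered, and their sum has variance at most $Cnx^{2-\alpha}\le C\delta x^2$; by Chebyshev's inequality it exceeds $x/2$ in absolute value with probability at most $C\delta$. So the probability in the display is at least $1-C\delta\ge\frac12$ for small $\delta$. Summing over $1\le n\le\delta x^\alpha$ gives $G(x)\ge cx^{\alpha-1}$ once $\delta x^\alpha\ge1$. For each of the finitely many remaining $x\ge0$, $G(x)\ge p_2(x)\ge p(x+k_0)p(-k_0)>0$.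

\emph{Ratio.} By symmetry it suffices to let $x\to+\infty$. Let $x\ge1$ and $\delta>0$. Using Lemma~\ref{lem:heat}(b) for $n\le\delta x^\alpha$ and Lemma~\ref{lem:heat}(a) for $n>\delta x^\alpha$,
\[
|G(x+1)-G(x)|\le C\delta^2x^{\alpha-1}+C(\delta x^\alpha)^{1-2/\alpha}=C\delta^2x^{\alpha-1}+C\delta^{1-2/\alpha}x^{\alpha-2}.
\]
Divide by $G(x)\ge cx^{\alpha-1}$, let $x\to\infty$, and then let $\delta\to0$.
\end{proof}

Summing the upper bound, we note that
\begin{equation}\label{eq:Gsum}
\sum_{|x|\le L}G(x)\le CL^\alpha\qquad(L\ge1).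
\end{equation}

\section{Capacity and the law of the new point}\label{sec:cap}

For a finite nonempty set $A$ let $h_A(x)=P_x(R_j\in A\text{ for some }j\ge0)$. Then $h_A=1$ on $A$ and $e_A=1-h_A$ off $A$. Put $\kappa=1/G(0)\in(0,1]$ and $\operatorname{cap}(\emptyset)=0$. For finitely supported real functions $\nu,\nu'$ on $\mathbb Z$ write $G\nu(x)=\sum_bG(x-b)\nu(b)$ and $\langle\nu,G\nu'\rangle=\sum_a\nu(a)\,G\nu'(a)$; the number $\langle\nu,G\nu\rangle$ is the \emph{energy} of $\nu$.

\begin{lemma}\label{lem:cap}
Let $A$ and $F$ be finite and nonempty.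
\begin{enumerate}
\item[(a)] $h_A(x)=\sum_{a\in A}G(x-a)e_A(a)$ for all $x$. In particular $\operatorname{cap}(\{y\})=\kappa$.
\item[(b)] If $F\subset A$, then $e_A\le e_F$, $\ \sum_{b\in F}e_A(b)\le\operatorname{cap}(F)$, and $\operatorname{cap}(F)=\sum_{b\in A}e_A(b)h_F(b)\le\operatorname{cap}(A)$.
\item[(c)] $\kappa\le\operatorname{cap}(A)\le\min\big(|A|,\,C\langle\operatorname{diam}A\rangle^{1-\alpha}\big)$.
\item[(d)] For every nonnegative $\nu\ne0$ supported on $A$, $\ \operatorname{cap}(A)\ge\nu(A)^2/\langle\nu,G\nu\rangle$, where $\nu(A)=\sum_a\nu(a)$.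
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By transience the walk visits $A$ finitely often. Decomposing according to the time $n$ and the place $a$ of the last visit gives $h_A(x)=\sum_{n}\sum_ap_n(a-x)e_A(a)$. For $A=\{y\}$ and $x=y$ this reads $1=G(0)e_A(y)$.

(b) Avoiding $A$ implies avoiding $F$, so $e_A\le e_F$; summing over $F$ gives the second claim. Since $h_A=1$ on $F$, part (a) applied first to $A$ and then to $F$ gives
\[
\operatorname{cap}(F)=\sum_{x\in F}e_F(x)h_A(x)=\sum_{x\in F,\ b\in A}e_F(x)G(x-b)e_A(b)=\sum_{b\in A}e_A(b)h_F(b),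
\]
and $h_F\le1$.

(c) The lower bound is (b) with $F$ a single point, and $e_A\le1$ gives $\operatorname{cap}(A)\le|A|$. For $a_0\in A$, part (a) and Proposition~\ref{prop:green} give $1=h_A(a_0)\ge c\langle\operatorname{diam}A\rangle^{\alpha-1}\operatorname{cap}(A)$.

(d) The form $\langle\nu,G\nu'\rangle$ is symmetric. It is positive semidefinite: for $0<\lambda<1$ the function $\sum_n\lambda^np_n$ has Fourier transform $1/(1-\lambda\varphi)$, which is positive because $\varphi$ is real, so for real finitely supported $\nu$ with $\hat\nu(\omega)=\sum_x\nu(x)e^{ix\omega}$,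
\[
\langle\nu,G\nu\rangle=\lim_{\lambda\uparrow1}\frac1{2\pi}\int_{-\pi}^\pi\frac{|\hat\nu(\omega)|^2}{1-\lambda\varphi(\omega)}\,d\omega\ge0 .
\]
Let $\bar e=e_A\mathbf 1_A$. By (a), $G\bar e=h_A=1$ on $A$, so $\langle\bar e,G\bar e\rangle=\operatorname{cap}(A)$, and the Cauchy--Schwarz inequality gives $\nu(A)=\langle\nu,G\bar e\rangle\le\langle\nu,G\nu\rangle^{1/2}\operatorname{cap}(A)^{1/2}$.
\end{proof}

\begin{lemma}\label{lem:mu}
Let $A$ be finite and nonempty. For $a\in A$ we have $e_A(a)=\sum_{z\notin A}p(z-a)e_A(z)$. The limit $\mu_A$ exists, and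
\[
\mu_A(z)=\frac{e_A(z)\sum_{a\in A}p(z-a)}{\operatorname{cap}(A)},\qquad z\notin A .
\]
\end{lemma}

\begin{proof}
The first identity is the decomposition according to the first step. For $x,z\notin A$ let $G_A(x,z)=\sum_nP_x(R_n=z,\ \tau>n)$ be the Green function of the walk killed on $A$. Then
\[
P_x(\tau<\infty,\ R_{\tau-1}=z)=G_A(x,z)\sum_{a\in A}p(z-a).
\]
Reversing paths and using the symmetry of $p$ gives $G_A(x,z)=G_A(z,x)$. Splitting the visits to $x$ of a walk from $z$ into those before and after $\tau$ gives
\[
G_A(z,x)=G(z-x)-\sum_{a\in A}P_z(\tau<\infty,\ R_\tau=a)\,G(a-x).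
\]
By the ratio limit in Proposition~\ref{prop:green}, $G(x-w)/G(x)\to1$ as $|x|\to\infty$ for each fixed $w$. Hence $G_A(x,z)/G(x)\to1-P_z(\tau<\infty)=e_A(z)$, and by Lemma~\ref{lem:cap}(a), $P_x(\tau<\infty)/G(x)\to\operatorname{cap}(A)\ge\kappa$. Dividing, the conditional probability of $\{R_{\tau-1}=z\}$ given $\{\tau<\infty\}$ converges to the stated expression for each $z$. The expression sums to $1$ by the first identity, so no mass escapes and the laws converge.
\end{proof}

\begin{example}\label{ex:cap}
The following cases show what the capacity measures.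
\begin{enumerate}
\item[(a)] \emph{One point.} For $A=\{0\}$ we have $h_A(z)=\kappa G(z)$, so $\mu_A(z)=p(z)(1-\kappa G(z))/\kappa$ for $z\ne0$. Since $G(z)\to0$, the second point of the aggregate has the same heavy tail as one step of the walk.
\item[(b)] \emph{Two points.} For $A=\{0,d\}$ symmetry gives $e_A(0)=e_A(d)$, and $h_A(0)=1$ gives $\operatorname{cap}(A)=2/(G(0)+G(d))$. The term $G(d)$ is the shielding of one point by the other; as $d\to\infty$ the capacity tends to $2\kappa$.
\item[(c)] \emph{Progressions.} Let $A$ consist of $m$ points with spacing $g\ge1$, and let $\nu=\mathbf 1_A$. On $A$ we have $G\nu\le G(0)+2C_G\sum_{1\le i<m}(ig)^{\alpha-1}\le C(1+m^\alpha g^{\alpha-1})$, so Lemma~\ref{lem:cap}(d) gives $\operatorname{cap}(A)\ge c\min\big(m,(mg)^{1-\alpha}\big)$, which matches Lemma~\ref{lem:cap}(c). Thus about $r^{1-\alpha}$ evenly spread points of an interval of length $r$ already have the order $r^{1-\alpha}$ of the capacity of the whole interval.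
\item[(d)] \emph{Any $n$ points.} List the points of $A$ by increasing distance from a given $a\in A$; the $i$-th one, $0\le i<n$, is at distance at least $i/2$. So $G\mathbf 1_A\le Cn^\alpha$ on $A$ and $\operatorname{cap}(A)\ge cn^{1-\alpha}$. By Lemma~\ref{lem:cap}(c) this order is attained by an interval. It is smaller than $n^\chi$.
\end{enumerate}
\end{example}

\section{Lower bounds on the diameter}\label{sec:lower}

Far from the aggregate the escape probability is close to $1$, so long jumps are not suppressed.

\begin{lemma}\label{lem:far}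
Let $A$ be finite and nonempty with diameter $D$. Let $L\ge\max(2D,2,k_0)$ satisfy $C_G\operatorname{cap}(A)(L/2)^{\alpha-1}\le\frac12$. Then
\[
\mu_A\big(\{z:\operatorname{diam}(A\cup\{z\})>L\}\big)\ge\frac{c\,|A|\,L^{-\alpha}}{\operatorname{cap}(A)} .
\]
\end{lemma}

\begin{proof}
Let $z$ satisfy $L<|z-a|\le2L$ for some $a\in A$. Then $\operatorname{diam}(A\cup\{z\})>L$. Every $b\in A$ has $|z-b|>L-D\ge L/2$, so $z\notin A$ and $h_A(z)\le\operatorname{cap}(A)\,C_G(L/2)^{\alpha-1}\le\frac12$ by Lemma~\ref{lem:cap}(a). By Lemma~\ref{lem:mu}, the total $\mu_A$-mass of these $z$ is at least $\frac1{2\operatorname{cap}(A)}\sum_{a\in A}\sum_{L<|z-a|\le2L}p(z-a)$, and \eqref{eq:sums} finishes the proof.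
\end{proof}

\begin{proposition}\label{prop:lower}
For every $\delta>0$ there is $c>0$ with $\mathbb P(D_n<n^{\beta-\delta})\le e^{-n^c}$ for large $n$. Almost surely $D_n\ge n^{\beta-o(1)}$. There is $c>0$, depending on $p$ and $A_{n_0}$, with $\mathbb P(D_n>x)\ge cx^{-\alpha}$ for all $n>n_0$ and all large $x$.
\end{proposition}

\begin{proof}
For the last claim, apply Lemma~\ref{lem:far} to the fixed set $A_{n_0}$ with $L=x$; its hypotheses hold for large $x$, and $D_n\ge D_{n_0+1}$ for $n>n_0$.

Let $k\ge\max(2,n_0)$, so $D_k\ge1$, and take $L=K_0D_k$ with a constant $K_0\ge\max(2,k_0)$. By Lemma~\ref{lem:cap}(c), $C_G\operatorname{cap}(A_k)(L/2)^{\alpha-1}\le CK_0^{\alpha-1}$, which is at most $\frac12$ if $K_0$ is large. Lemma~\ref{lem:far} and the two bounds $\operatorname{cap}(A_k)\le k$ and $\operatorname{cap}(A_k)\le CD_k^{1-\alpha}$ give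
\begin{equation}\label{eq:double}
\mathbb P(D_{k+1}\ge2D_k\mid A_k)\ge\frac{c\,k\,D_k^{-\alpha}}{\operatorname{cap}(A_k)}\ge c\max\Big(D_k^{-\alpha},\frac k{D_k}\Big).
\end{equation}
Let $1<\beta'<\beta$ and $\delta'=\max(1-\alpha\beta',2-\beta')$. Then $\delta'>0$ because $\beta'<\max(1/\alpha,2)$, and $\delta'<1$. If $n\le k<2n$ and $D_k<n^{\beta'}$, the right side of \eqref{eq:double} is at least $c\max(n^{-\alpha\beta'},n^{1-\beta'})=cn^{-1+\delta'}=:q$, and $q\le1$ for large $n$. Let $N$ be the number of $k\in[n,2n)$ with $D_{k+1}\ge2D_k$ or $D_k\ge n^{\beta'}$. Each $k$ is counted with conditional probability at least $q$ given $A_{n_0},\dots,A_k$, so successive conditioning gives $\mathbb E\,2^{-N}\le(1-q/2)^n$. If $D_{2n}<n^{\beta'}$, then every counted $k$ is a doubling, so $2^N\le D_{2n}<n^{\beta'}$. By Markov's inequality,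
\[
\mathbb P(D_{2n}<n^{\beta'})\le\mathbb P(2^{-N}>n^{-\beta'})\le n^{\beta'}e^{-qn/2}\le e^{-c'n^{\delta'}}
\]
for large $n$. Given $\delta>0$, choose $\beta'>\max(1,\beta-\delta)$. For large $n$ we have $D_n\ge D_{2\lfloor n/2\rfloor}$ and $\lfloor n/2\rfloor^{\beta'}\ge n^{\beta-\delta}$, which gives the first claim with any exponent smaller than $\delta'$. The bounds are summable in $n$, so the Borel--Cantelli lemma, applied for a sequence $\delta\downarrow0$, gives the second.
\end{proof}

\section{From the capacity to the diameter}\label{sec:upper}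

The heart of the paper is the following bound, proved in Sections~\ref{sec:cont}--\ref{sec:iter}.

\begin{proposition}\label{prop:cap}
For every $\delta>0$ and $B>0$, $\ \mathbb P\big(\operatorname{cap}(A_k)<k^{\chi-\delta}\big)=O(k^{-B})$ as $k\to\infty$.
\end{proposition}

We now deduce Theorem~\ref{thm:main}. Let $d_k$ be the distance from $A_k$ to the point added to it, so that $D_n\le D_{n_0}+\sum_{n_0\le k<n}d_k$, and let $b_k=k/\operatorname{cap}(A_k)$.

\begin{lemma}\label{lem:jumps}
For $n_0\le k<n$ let $H_k$ be an event determined by $A_k$ and let $\bar b_k$ be a number with $b_k\le\bar b_k$ on $H_k$. Then for $x\ge1$,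
\[
\mathbb P\Big(\sum_{n_0\le k<n}d_k\mathbf 1_{H_k}>x\Big)\le Cx^{-\alpha}\sum_{n_0\le k<n}\bar b_k .
\]
\end{lemma}

\begin{proof}
If $d_k\ge\ell$, the new point is at distance at least $\ell$ from every $a\in A_k$. Lemma~\ref{lem:mu}, $e_{A_k}\le1$ and \eqref{eq:sums} give $\mathbb P(d_k\ge\ell\mid A_k)\le C_Tb_k\ell^{-\alpha}$ for $\ell>0$. Since $\alpha<1$, we can integrate down to $0$:
\[
\mathbb E[\min(d_k,x)\mid A_k]=\int_0^x\mathbb P(d_k>\ell\mid A_k)\,d\ell\le Cb_kx^{1-\alpha}.
\]
If $\sum_kd_k\mathbf 1_{H_k}>x$, then $\sum_k\min(d_k,x)\mathbf 1_{H_k}\ge x$: either one term is truncated and equals $x$, or the two sums agree. Markov's inequality gives the claim.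
\end{proof}

With the deterministic bound of Example~\ref{ex:cap}(d) one may take $\bar b_k=Ck^\alpha$, and the lemma bounds $D_n$ only by $n^{1+1/\alpha+o(1)}$, where $1+1/\alpha>\beta$. Proposition~\ref{prop:cap} closes this gap.

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Proposition~\ref{prop:cap}]
Let $0<\delta\le\frac12$ and
\[
\Omega_n=\big\{\operatorname{cap}(A_k)\ge k^{\chi-\delta}\text{ for all }k\text{ with }\max(n_0,n^\delta)\le k\le n\big\}.
\]
By Proposition~\ref{prop:cap} and a union bound, $\mathbb P(\Omega_n^c)\le Cn\cdot n^{-\delta B'}$ for every $B'$, so $\mathbb P(\Omega_n^c)=O(n^{-B})$ for every $B$. In Lemma~\ref{lem:jumps} take $H_k$ to be the sure event and $\bar b_k=k/\kappa$ for $k<n^\delta$, and take $H_k=\{\operatorname{cap}(A_k)\ge k^{\chi-\delta}\}$ and $\bar b_k=k^{1-\chi+\delta}$ for $k\ge n^\delta$. By \eqref{eq:exponents} and $2\delta\le1\le\alpha\beta$, we have $\sum_{k<n}\bar b_k\le Cn^{2\delta}+n^{2-\chi+\delta}\le Cn^{\alpha\beta+\delta}$. On $\Omega_n$ all $H_k$ occur, so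
\begin{equation}\label{eq:tail}
\mathbb P\big(D_n>D_{n_0}+x,\ \Omega_n\big)\le Cn^{\alpha\beta+\delta}x^{-\alpha}\qquad(x\ge1).
\end{equation}

\emph{Part (iii).} Taking $x=n^{\beta+2\delta/\alpha}$ in \eqref{eq:tail} gives $\mathbb P(D_n>D_{n_0}+n^{\beta+2\delta/\alpha})\le Cn^{-\delta}$. Since $\delta$ can be taken arbitrarily small, this is the upper tail bound. The other two claims are in Proposition~\ref{prop:lower}.

\emph{Part (i).} The upper tail bound is summable along $n=2^i$, so for each $\delta>0$ almost surely $D_{2^i}\le2^{i(\beta+\delta)}$ for large $i$. For $2^{i-1}<n\le2^i$ we get $D_n\le D_{2^i}\le(2n)^{\beta+\delta}$. Hence $D_n\le n^{\beta+o(1)}$ almost surely, and Proposition~\ref{prop:lower} gives the reverse bound.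

\emph{Part (ii).} The lower bound follows from Proposition~\ref{prop:cap} with $B=2$ and the Borel--Cantelli lemma. By Lemma~\ref{lem:cap}(c), part (i) and \eqref{eq:exponents}, $\operatorname{cap}(A_n)\le\min(n,C\langle D_n\rangle^{1-\alpha})\le n^{\chi+o(1)}$.

\emph{Part (iv).} We use $\mathbb E[Y^q]=\int_0^\infty qx^{q-1}\mathbb P(Y>x)\,dx$. For $q\ge\alpha$ and $n>n_0$ the integral diverges for $Y=D_n$, because $\mathbb P(D_n>x)\ge cx^{-\alpha}$ for large $x$. Let $0<q<\alpha$, and let constants depend also on $q$, $\delta$ and $A_{n_0}$. For $Q\ge1$, splitting at $x=Q^{1/\alpha}$ gives $\int_1^\infty x^{q-1}\min(1,Qx^{-\alpha})\,dx\le CQ^{q/\alpha}$. With \eqref{eq:tail} this yields $\mathbb E[D_n^q;\Omega_n]\le Cn^{q(\beta+\delta/\alpha)}$. For the complement, Lemma~\ref{lem:jumps} with all $H_k$ sure and $\bar b_k=k/\kappa$ gives $\mathbb P(D_n>D_{n_0}+x)\le Cn^2x^{-\alpha}$, so $\mathbb ED_n^{q'}\le Cn^{2q'/\alpha}$ for a fixed $q'\in(q,\alpha)$. By H\"older's inequality,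
\[
\mathbb E[D_n^q;\Omega_n^c]\le\big(\mathbb ED_n^{q'}\big)^{q/q'}\,\mathbb P(\Omega_n^c)^{1-q/q'}\le Cn^{2q/\alpha}\,\mathbb P(\Omega_n^c)^{1-q/q'}\to0 .
\]
As $\delta$ is arbitrary, $(\mathbb ED_n^q)^{1/q}\le n^{\beta+o(1)}$. Conversely, $\mathbb ED_n^q\ge n^{q(\beta-\delta)}\,\mathbb P(D_n\ge n^{\beta-\delta})$, and the last probability tends to $1$.
\end{proof}

\section{Continuous time and saturation}\label{sec:cont}

\subsection{The birth process}

We want to argue that the aggregate grows near each of many points at once. In discrete time this is awkward, because the normalization $\operatorname{cap}(A)$ in $\mu_A$ lets distant parts of the aggregate take steps away from the part that we watch. In continuous time the normalization disappears.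

Let $(\mathcal A_u)_{u\ge0}$ be the Markov jump process on finite nonempty sets in which each $a\in\mathcal A_u$ \emph{gives birth} to $z\notin\mathcal A_u$ at rate $p(z-a)e_{\mathcal A_u}(z)$; we call $a$ the parent, $z$ the child, and $|z-a|$ the length of the birth. By Lemma~\ref{lem:mu}, in state $A$ the parent $a$ gives birth at total rate $e_A(a)$, and the total rate is $\operatorname{cap}(A)$. Explicitly, let $U_0=0$, let $U_1<U_2<\cdots$ be the birth times and let $(a_n,z_n)$ be the parent and child of the $n$-th birth. If $A$ is the state at time $U_{n-1}$, then $U_n-U_{n-1}=E_n/\operatorname{cap}(A)$, where $E_1,E_2,\dots$ are independent exponential variables of mean $1$, independent of the sequence of pairs; and, given the first $n-1$ births and $U_n$, the pair $(a_n,z_n)$ equals $(a,z)$ with probability $p(z-a)e_A(z)/\operatorname{cap}(A)$. By Lemma~\ref{lem:mu} the child has law $\mu_A$, so the sequence of states is DLA started from $\mathcal A_0$. There is no explosion: $U_n\ge\sum_{i\le n}E_i/(|\mathcal A_0|+i)$, and this series diverges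 almost surely since $\mathbb E\exp(-\sum_iE_i/(|\mathcal A_0|+i))=\prod_i(1+\frac1{|\mathcal A_0|+i})^{-1}=0$. Let $(\mathcal F_u)$ be the natural filtration, which records the births with their parents. The rate of $a\to z$ can be written as $p(z-a)(1-h_A(z))$ for all $z$, since this vanishes on $A$. The rest of the aggregate now influences the births near a point only through the shielding factor $1-h_A(z)$.

The next lemma says that births whose rate is at least $\lambda$ are rarely much fewer than $\lambda t$ in time $t$. The lower bound on the rate is only required up to a stopping time.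

\begin{lemma}\label{lem:count}
Let $\mathcal T\subset\mathbb Z\times\mathbb Z$, let $N_u$ be the number of births $a\to z$ in $(0,u]$ with $(a,z)\in\mathcal T$, and let $\lambda_{\mathcal T}(A)$ be the total rate of such births in state $A$. Let $\mathcal A_0$ be arbitrary, let $\lambda\ge0$, and let $S$ be a stopping time with $\lambda_{\mathcal T}(\mathcal A_u)\ge\lambda$ for all $u<S$. Then for $t>0$,
\[
\mathbb P(S\ge t,\ N_t<\lambda t/2)\le e^{-\lambda t/8}.
\]
\end{lemma}

\begin{proof}
Let $Y_u=2^{-N_u}e^{\lambda u/2}$. Between births $Y$ grows at relative rate $\lambda/2$, and each birth counted by $N$ halves it. Before $U_n$ all rates are at most $|\mathcal A_0|+n$, and $Y\le e^{\lambda t/2}$ on $[0,t]$. So by Dynkin's formula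
\[
Y_{u\wedge U_n}-\int_0^{u\wedge U_n}\tfrac12Y_v\big(\lambda-\lambda_{\mathcal T}(\mathcal A_v)\big)\,dv,\qquad 0\le u\le t,
\]
is a bounded martingale. The integrand is nonpositive for $v<S$, so optional stopping at $S\wedge t$ gives $\mathbb EY_{S\wedge t\wedge U_n}\le1$, and $\mathbb EY_{S\wedge t}\le1$ by bounded convergence. On the event in question, $Y_{S\wedge t}=Y_t\ge e^{\lambda t(1-\log2)/2}\ge e^{\lambda t/8}$. Markov's inequality concludes.
\end{proof}

\subsection{The saturation radius}

Every subset of $B(w,\rho)$, $\rho\ge1$, has capacity at most $C\rho^{1-\alpha}$. We record the largest scale at which the aggregate near $w$ comes within a factor of order $\rho^\varepsilon$ of this bound.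

\begin{definition}\label{def:sat}
For $0<\varepsilon<1-\alpha$, a finite set $A$ and $w\in A$, the \emph{saturation radius} is
\[
\sigma_\varepsilon(w,A)=\max\big\{\rho\ge1:\ \operatorname{cap}(A\cap B(w,\rho))\ge\kappa\rho^{1-\alpha-\varepsilon}\big\}.
\]
For $s\ge1$ and $t>0$, \emph{property} $\mathbf P(s,t,\varepsilon)$ states that for every finite $\mathcal A_0$ and every $w\in\mathcal A_0$,
\[
\mathbb P\big(\sigma_\varepsilon(w,\mathcal A_t)\ge s\big)\ge\tfrac12 .
\]
\end{definition}

The set of radii in the definition contains $\rho=1$, because $\operatorname{cap}(\{w\})=\kappa$, and it is bounded, because $\operatorname{cap}\le|A|$ and $1-\alpha-\varepsilon>0$. Its supremum $\rho^*$ belongs to it: if $\rho_i\uparrow\rho^*$ are in the set, then $\operatorname{cap}(A\cap B(w,\rho^*))\ge\kappa\rho_i^{1-\alpha-\varepsilon}$ for all $i$. The radius $\sigma_\varepsilon(w,A)$ is nondecreasing in $A$ and in $\varepsilon$. Hence $\mathbf P(1,t,\varepsilon)$ always holds, and $\mathbf P(s,t,\varepsilon)$ implies $\mathbf P(s,t',\varepsilon')$ for $t'\ge t$,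 $\varepsilon'\ge\varepsilon$. Since the property holds for every initial set, it can be restarted: by the Markov property at time $(m-1)t$ and monotonicity, the probability of $\{\sigma_\varepsilon(w,\mathcal A_{mt})<s\}$ is at most half of that of $\{\sigma_\varepsilon(w,\mathcal A_{(m-1)t})<s\}$. So $\mathbf P(s,t,\varepsilon)$ implies
\begin{equation}\label{eq:amplify}
\mathbb P\big(\sigma_\varepsilon(w,\mathcal A_{mt})<s\big)\le2^{-m}\qquad(m\ge1,\ w\in\mathcal A_0).
\end{equation}

How long should saturation at scale $s$ take? If Theorem~\ref{thm:main} holds, then the aggregate has $n$ points at time about $\sum_{k<n}1/\operatorname{cap}(A_k)=n^{1-\chi+o(1)}$, and it is then saturated at scale about $n^\beta$. So the time should be about $s^{\gamma_*}$, where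
\begin{equation}\label{eq:gammastar}
\gamma_*=\frac{1-\chi}\beta=\max\big(0,\alpha-\tfrac12\big),\qquad\text{and}\qquad\chi=\frac{1-\alpha}{\gamma_*+1-\alpha};
\end{equation}
both identities are checked by treating $\alpha\le\frac12$ and $\alpha\ge\frac12$ separately. We shall prove $\mathbf P(s,s^\gamma,\varepsilon)$ for every $\gamma>\gamma_*$, and Proposition~\ref{prop:cap} will follow.

\subsection{The mechanism, starting from single points}\label{sec:idea}

The mechanism is already visible for $s=1$. We describe it by a count that ignores shielding. Start from $\mathcal A_0=\{y\}$, fix a large $r$, and call a birth long if its length is between $r$ and $2r$. An unshielded point makes long births at rate of order $r^{-\alpha}$, so the point $y$ alone needs time $r^\alpha$ to make one. It is faster to let $y$ multiply first. Let $t=\sqrt K\,r^{\alpha/2}$ with a large constant $K$.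

During a first interval of length $t$ the total birth rate is at least $\operatorname{cap}(\{y\})=\kappa$, so about $\kappa t$ points appear. During a second interval of length $t$ these points make about $\kappa t\cdot r^{-\alpha}\cdot t=\kappa K$ long births, up to a constant factor. So after time $2t$ there is a second point at distance of order $r$. We call $y$ and this point \emph{seeds}. Now suppose that there are $m$ seeds, spread over an interval of length of order $r$. If they were evenly spaced, Example~\ref{ex:cap}(c) with $g=r/m$ would give them capacity at least $c\min(m,r^{1-\alpha})$. As long as $m\le r^{1-\alpha}$ this is $cm$; then $cmt$ points appear in time $t$, they make $cmK\ge m$ long births in a further time $t$, and the number of seeds doubles. After at most $\log_2r$ rounds the capacity is of order $r^{1-\alpha}$. Each round enlarges the occupied region by $O(r)$, so all this happens within distance $O(r\log r)$ of $y$, in time $O(r^{\alpha/2}\log r)$. This suggests $\mathbf P(r,r^\gamma,\varepsilon)$ for $\gamma>\alpha/2$.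

To do better, we feed the result back. If $\mathbf P(s,t,\varepsilon)$ is known, then in time about $t$ each seed grows a cluster of capacity about $s^{1-\alpha}$, in place of $\kappa$. The $m$ clusters produce $mts^{1-\alpha}$ points and then $mt^2s^{1-\alpha}r^{-\alpha}$ long births, so the seeds double provided that $t^2s^{1-\alpha}\ge Kr^\alpha$. The time $t$ that saturates scale $s$ therefore saturates, up to logarithms, the scale $r$ given by this inequality. This is a gain when $r>s$, that is, when $t^2>s^{2\alpha-1}$; for $t=s^\gamma$ with $\gamma>0$ the condition is $\gamma>\gamma_*$.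

Three points need care. First, the seeds grow in the presence of each other and of an arbitrary initial set; this is why $\mathbf P$ is required for every $\mathcal A_0$. Second, births may be suppressed by shielding. But shielding near $y$ needs capacity near $y$, and capacity near $y$ is the goal: as long as $\sigma_{2\varepsilon}(y,\cdot)<r$, the capacity is small at \emph{all} scales $\rho\ge r$, and shielding is negligible (Lemma~\ref{lem:thin}). This is why $\sigma_\varepsilon$ is defined as the largest saturated scale. Third, the seeds are random, and we must bound their energy; for this it suffices that the child of a long birth has no atom larger than $C/r$.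

\section{The bootstrap step}\label{sec:boot}

\begin{proposition}\label{prop:boot}
Let $0<\varepsilon\le(1-\alpha)/4$ and $\theta=1-\alpha-\varepsilon$. There are $K,C,r_0$, depending on $p$ and $\varepsilon$, such that the following holds. If $\mathbf P(s,t,\varepsilon)$ holds, $s\ge1$, $r\ge\max(s,r_0)$ and $t^2s^\theta\ge Kr^\alpha$, then $\mathbf P(r,Ct\log^2r,2\varepsilon)$ holds.
\end{proposition}

The passage from $\varepsilon$ to $2\varepsilon$ leaves a factor $r^\varepsilon$, which absorbs the logarithmic losses. Throughout this section $\varepsilon$ is fixed and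
\[
\theta'=1-\alpha-2\varepsilon>0,\qquad J=\lceil\log_2r\rceil+1,\qquad\Lambda=5J+10 .
\]
Note that $2r\le2^J\le4r$. There will be at most $J+1$ rounds, and everything will take place in $B(y,\Lambda r)$. We assume that $r\ge r_0$, where $r_0$ is so large that $r\ge\max(2,k_0)$ and $1+\Lambda\le r^{\varepsilon/2}$; it will be increased finitely many times. A birth $a\to z$ is \emph{long} if $r<|z-a|\le2r$.

\subsection{Two deterministic lemmas}

Fix $y\in\mathbb Z$. A finite set $A\ni y$ is \emph{thin} if $\sigma_{2\varepsilon}(y,A)<r$, equivalently if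
\begin{equation}\label{eq:thin}
\operatorname{cap}(A\cap B(y,\rho))<\kappa\rho^{\theta'}\qquad\text{for all }\rho\ge r .
\end{equation}

\begin{lemma}[Thin sets do not shield]\label{lem:thin}
There is $c_3>0$, depending only on $p$, such that for $r\ge r_0$ every thin set $A$ has the following properties.
\begin{enumerate}
\item[(a)] If $|a-y|\le\Lambda r$ and $\rho\ge r$, then $\operatorname{cap}(A\cap B(a,\rho))<\kappa\rho^\theta$. In particular $\sigma_\varepsilon(a,A)<r$ if $a\in A$.
\item[(b)] In state $A$, every $a\in A\cap B(y,\Lambda r)$ makes long births at rate at least $c_3r^{-\alpha}$.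
\item[(c)] If $\ell\ge0$, $\ell+r\le\Lambda r$ and $\emptyset\ne F\subset A\cap B(y,\ell+r)$, then $\sum_{b\in A\cap B(y,\ell+2r)}e_A(b)\ge\frac12\operatorname{cap}(F)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $B(a,\rho)\subset B(y,\rho+\Lambda r)$ and $\rho+\Lambda r\le(1+\Lambda)\rho$. By monotonicity of the capacity and \eqref{eq:thin},
\[
\operatorname{cap}(A\cap B(a,\rho))<\kappa(1+\Lambda)^{\theta'}\rho^{\theta'}\le\kappa r^{\varepsilon/2}\rho^{\theta}\rho^{-\varepsilon}\le\kappa\rho^\theta .
\]

(b) We first show that $\sum_{|z-a|\le2r}h_A(z)\le r/4$. Write $h_A(z)=\sum_{b\in A}G(z-b)e_A(b)$ and sort the points $b$ by their distance from $a$. By Lemma~\ref{lem:cap}(b) and part (a), the $e_A$-mass of $A\cap B(a,\rho)$ is at most $\rho^\theta$ for $\rho\ge r$. For $b\in B(a,4r)$, \eqref{eq:Gsum} gives $\sum_{|z-a|\le2r}G(z-b)\le Cr^\alpha$, so these $b$ contribute at most $Cr^\alpha(4r)^\theta\le Cr^{1-\varepsilon}$. For $2^{i+2}r<|b-a|\le2^{i+3}r$ with $i\ge0$, each of the at most $5r$ sites $z$ has $|z-b|\ge2^{i+1}r$, so these $b$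 contribute at most
\[
5r\cdot C_G(2^{i+1}r)^{\alpha-1}(2^{i+3}r)^\theta\le Cr^{1-\varepsilon}2^{-i\varepsilon}.
\]
The sum over $i$ converges because $\varepsilon>0$, and the total is at most $Cr^{1-\varepsilon}\le r/4$ for large $r$. At least $2(r-1)$ integers $z$ satisfy $r<|z-a|\le2r$, so the rate of long births from $a$ is
\[
\sum_{r<|z-a|\le2r}p(z-a)(1-h_A(z))\ge c_1(2r)^{-1-\alpha}\big(2r-2-\tfrac r4\big)\ge c_3r^{-\alpha}.
\]

(c) Let $\Phi$ be the sum in (c). By Lemma~\ref{lem:cap}(b) and $h_F\le1$,
\[
\operatorname{cap}(F)=\sum_{b\in A}e_A(b)h_F(b)\le\Phi+\sum_{b\in A\setminus B(y,\ell+2r)}e_A(b)h_F(b),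
\]
and Lemma~\ref{lem:cap}(a) gives $h_F(b)\le C_G\operatorname{cap}(F)\operatorname{dist}(b,F)^{\alpha-1}$ for $b\notin F$. By Lemma~\ref{lem:cap}(b) and \eqref{eq:thin}, the $e_A$-mass of $A\cap B(y,\rho)$ is at most $\rho^{\theta'}$ for $\rho\ge r$. The points $b\notin B(y,\ell+2r)$ with $|b-y|\le2\Lambda r$ have $\operatorname{dist}(b,F)\ge r$, so they contribute at most
\[
C_G\operatorname{cap}(F)\,r^{\alpha-1}(2\Lambda r)^{\theta'}\le C\operatorname{cap}(F)\,\Lambda r^{-2\varepsilon}\le C\operatorname{cap}(F)\,r^{-3\varepsilon/2}.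
\]
The points with $2^i\Lambda r<|b-y|\le2^{i+1}\Lambda r$, $i\ge1$, have $\operatorname{dist}(b,F)\ge2^i\Lambda r-\Lambda r\ge2^{i-1}\Lambda r$, so they contribute at most
\[
C_G\operatorname{cap}(F)\,(2^{i-1}\Lambda r)^{\alpha-1}(2^{i+1}\Lambda r)^{\theta'}\le C\operatorname{cap}(F)\,(2^ir)^{-2\varepsilon}.
\]
The total is at most $C\operatorname{cap}(F)\,r^{-3\varepsilon/2}\le\frac12\operatorname{cap}(F)$ for large $r$.
\end{proof}

The second lemma adds up the capacities of saturated clusters. The clusters may have different radii and may overlap; the loss is controlled by the positions of their centers alone.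

\begin{lemma}[Capacity of a union of clusters]\label{lem:clusters}
Let $w_1,\dots,w_m$ be distinct points of a finite set $A$ with $s_i=\sigma_\varepsilon(w_i,A)\ge s$. Let $F_i=A\cap B(w_i,s_i)$ and $\mathcal E=\sum_{i'<i}|w_i-w_{i'}|^{-\theta}$. Then
\[
\operatorname{cap}(F_1\cup\dots\cup F_m)\ge\frac{m^2}{\kappa^{-1}ms^{-\theta}+C\mathcal E}.
\]
\end{lemma}

\begin{proof}
Let $\nu_i=e_{F_i}\mathbf 1_{F_i}/\operatorname{cap}(F_i)$, a probability measure on $F_i$. By Lemma~\ref{lem:cap}(a) and the definition of $s_i$, $G\nu_i=h_{F_i}/\operatorname{cap}(F_i)\le\kappa^{-1}s_i^{-\theta}$ everywhere. Hence $\langle\nu_i,G\nu_i\rangle\le\kappa^{-1}s^{-\theta}$ and, by the symmetry of the form, $\langle\nu_i,G\nu_{i'}\rangle\le\kappa^{-1}\max(s_i,s_{i'})^{-\theta}$. Let $i\ne i'$ and $d=|w_i-w_{i'}|\ge1$. If $d\le4\max(s_i,s_{i'})$, the last bound is at most $\kappa^{-1}4^\theta d^{-\theta}$. Otherwise the points of $F_i$ are at distance at least $d-s_i-s_{i'}\ge d/2$ from those of $F_{i'}$, so $\langle\nu_i,G\nu_{i'}\rangle\le C_G(d/2)^{\alpha-1}\le Cd^{-\theta}$,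 as $\theta\le1-\alpha$. Thus $\nu=\sum_i\nu_i$ has mass $m$ and energy at most $\kappa^{-1}ms^{-\theta}+C\mathcal E$, and Lemma~\ref{lem:cap}(d) applies.
\end{proof}

\subsection{Seeds and their energy}

Let $s,t,r$ be as in Proposition~\ref{prop:boot}. Fix $\mathcal A_0$ and $y\in\mathcal A_0$, and let
\[
\zeta=\inf\{u\ge0:\ \mathcal A_u\text{ is not thin}\}
\]
be the time of \emph{success}. Then $\mathcal A_u$ is thin for $u<\zeta$, and $\sigma_{2\varepsilon}(y,\mathcal A_u)\ge r$ for $u\ge\zeta$. Put
\[
M=\lceil4\log_2r\rceil,\qquad\Delta=(M+2)t,\qquad\ell_j=5jr .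
\]
We shall show that $\mathbb P(\zeta\le(J+1)\Delta)\ge\frac12$. This proves the proposition, since $(J+1)\Delta\le Ct\log^2r$.

Stage $j$, for $0\le j\le J$, is the time interval $[j\Delta,(j+1)\Delta]$. With $u_1=j\Delta+Mt$ and $u_2=u_1+t$ (the index $j$ is suppressed), it has three phases: in $[j\Delta,u_1]$ the seeds grow clusters, in $[u_1,u_2]$ the clusters produce many points, and in $[u_2,u_2+t]$ these points produce new seeds. Seeds are defined as follows. Set $w_1=y$. Suppose that $w_1,\dots,w_{2^j}\in B(y,\ell_j)$ are defined by time $j\Delta$. Consider the births at times in $(u_2,u_2+t]$ that are long, have their parent in $B(y,\ell_j+3r)$, and occur when the set just before the birth is thin. The children of the first $2^j$ of these births, or of all of them if there are fewer, are called $w_{2^j+1},w_{2^j+2},\dots$, in order. They lie in $B(y,\ell_j+5r)=B(y,\ell_{j+1})$. All seeds are distinct, because a child is a new site. Figure~\ref{fig:balls} shows the balls involved; for $j\le J$ we have $\ell_j+3r\le\Lambda r$, so Lemma~\ref{lem:thin}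 applies in them.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.9cm,y=1cm]
\draw[->] (0,0) -- (11.2,0);
\draw (0,0.08) -- (0,-0.08) node[below] {\small $0$};
\draw (3,0.08) -- (3,-0.08) node[below] {\small $\ell_j$};
\draw (4.5,0.08) -- (4.5,-0.08) node[below] {\small $\ell_j+r$};
\draw (6,0.08) -- (6,-0.08) node[below] {\small $\ell_j+2r$};
\draw (7.5,0.08) -- (7.5,-0.08) node[below] {\small $\ell_j+3r$};
\draw (10.5,0.08) -- (10.5,-0.08) node[below] {\small $\ell_j+5r$};
\draw[thick] (0,0.5) -- (3,0.5) node[right] {\small seeds $w_1,\dots,w_{2^j}$};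
\draw[thick] (0,1.0) -- (4.5,1.0) node[right] {\small clusters (phase 1)};
\draw[thick] (0,1.5) -- (6,1.5) node[right] {\small parents (phase 2)};
\draw[thick] (0,2.0) -- (7.5,2.0) node[right] {\small parents (phase 3)};
\draw[thick] (0,2.5) -- (10.5,2.5) node[above left] {\small new seeds};
\end{tikzpicture}
\caption{The nested balls around $y$ used in stage $j$; the axis shows the distance from $y$. The clusters grown around the seeds have radius less than $r$, births of length at most $r$ from $B(y,\ell_j+2r)$ land in $B(y,\ell_j+3r)$, and long births from $B(y,\ell_j+3r)$ land in $B(y,\ell_j+5r)=B(y,\ell_{j+1})$.}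
\label{fig:balls}
\end{figure}

When $w_1,\dots,w_{2^j}$ are defined, let $\mathcal E_j=\sum_{i'<i\le2^j}|w_i-w_{i'}|^{-\theta}$.

\begin{lemma}[The seeds are spread out]\label{lem:energy}
There is $C_4$ such that the event $\mathcal B^0$, that for some $j\le J$ the seeds $w_1,\dots,w_{2^j}$ are defined and $\mathcal E_j>C_4J4^jr^{-\theta}$, has probability at most $\frac15$.
\end{lemma}

\begin{proof}
Let $1\le i'<i\le2^J$, and let $j'$ be the stage with $2^{j'}<i\le2^{j'+1}$. Fix $n\ge1$, let $\mathcal H_n$ be the $\sigma$-field generated by the first $n-1$ births (with their times) and by $U_n$, and let $A=\mathcal A_{U_{n-1}}$ be the set before the $n$-th birth. Let $V_n$ be the event that the $n$-th birth is long with parent in $\mathcal S=A\cap B(y,\ell_{j'}+3r)$, a set that contains $y$. The event that $w_i$ is defined and is the child of the $n$-th birth equals $W_n\cap V_n$, where $W_n\in\mathcal H_n$ is the event that $A$ is thin, that $U_n$ lies in the third phase of stage $j'$, and that after $n-1$ births exactly the seeds $w_1,\dots,w_{i-1}$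 are defined. On $W_n$ the seed $w_{i'}$ is $\mathcal H_n$-measurable. In state $A$, thin, the births described by $V_n$ have total rate at least $|\mathcal S|c_3r^{-\alpha}$ by Lemma~\ref{lem:thin}(b), and those among them with a given child $z$ have rate at most $|\mathcal S|c_2r^{-1-\alpha}$. So on $W_n$, given $\mathcal H_n$ and $V_n$, the child equals $z$ with probability at most $C/r$, for every $z$; and it differs from $w_{i'}$. Separating the sites within distance $r$ of $w_{i'}$ from the others, the conditional expectation of $|z_n-w_{i'}|^{-\theta}$ is at most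
\[
\frac Cr\sum_{1\le|x|\le r}|x|^{-\theta}+r^{-\theta}\le Cr^{-\theta},
\]
since $\theta<1$. The events $W_n\cap V_n$, $n\ge1$, are disjoint, so summing over $n$ gives $\mathbb E[|w_i-w_{i'}|^{-\theta};\,w_i\text{ defined}]\le Cr^{-\theta}$. Summing over pairs, $\mathbb E[\mathcal E_j;\,w_1,\dots,w_{2^j}\text{ defined}]\le C4^jr^{-\theta}$. Markov's inequality and a union bound over $0\le j\le J$ give $\mathbb P(\mathcal B^0)\le(J+1)C/(C_4J)\le2C/C_4$.
\end{proof}

\subsection{The three phases}

Let $F=\mathcal A_{u_1}\cap B(y,\ell_j+r)$ in stage $j$, and let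
\[
J_1=\min\{j\ge0:\ 2^js^\theta>r^\theta/J\}.
\]
Then $J_1\le J$, since $s\ge1$ and $2^J\ge2r$. The stage $J_1$ is the first one at which the interaction of the seeds, not their number, limits the capacity.

\medskip\noindent\emph{Phase 1: clusters.} For $j\le J_1$ let $\mathcal B^1_j$ be the event that $w_1,\dots,w_{2^j}$ are defined by time $j\Delta$ and $\sigma_\varepsilon(w_i,\mathcal A_{u_1})<s$ for some $i\le2^j$. By the Markov property at time $j\Delta$, \eqref{eq:amplify} with initial set $\mathcal A_{j\Delta}$ and a union bound, $\mathbb P(\mathcal B^1_j)\le2^J2^{-M}\le4r^{-3}$. This is the only use of $\mathbf P(s,t,\varepsilon)$.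

Suppose that $w_1,\dots,w_{2^j}$ are defined by time $j\Delta$, that $\mathcal B^0$ and $\mathcal B^1_j$ do not occur, and that $u_1<\zeta$. By Lemma~\ref{lem:thin}(a) the radii $s_i=\sigma_\varepsilon(w_i,\mathcal A_{u_1})$ are less than $r$, so the clusters $F_i$ of Lemma~\ref{lem:clusters} lie in $F$, and
\begin{equation}\label{eq:capF}
\operatorname{cap}(F)\ge\big(\kappa^{-1}2^{-j}s^{-\theta}+CJr^{-\theta}\big)^{-1}.
\end{equation}
If $j=J_1$, then $2^{-j}s^{-\theta}<Jr^{-\theta}$ and \eqref{eq:capF} gives $\operatorname{cap}(\mathcal A_{u_1}\cap B(y,\Lambda r))\ge cr^\theta/J$. Since $\theta-\theta'=\varepsilon$ and $J,\Lambda=O(\log r)$, this is at least $\kappa(\Lambda r)^{\theta'}$ for large $r$, contradicting \eqref{eq:thin} with $\rho=\Lambda r$. So for $j=J_1$ the other assumptions force $\zeta\le u_1$. If $j<J_1$, then $Jr^{-\theta}\le2^{-j}s^{-\theta}$ and \eqref{eq:capF} gives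
\begin{equation}\label{eq:capF2}
\operatorname{cap}(F)\ge c_52^js^\theta ,
\end{equation}
with $c_5$ depending only on $p$ and $\varepsilon$.

\medskip\noindent\emph{Phase 2: many points.} Let $j<J_1$, let $n_u=|\mathcal A_u\cap B(y,\ell_j+3r)|$, and let $N_*=K_12^jr^\alpha/t$, where the constant $K_1$ is chosen below; $N_*$ is the number of parents that phase 3 needs. Let $\mathcal B^2_j$ be the event that \eqref{eq:capF2} holds, $\zeta>u_2$ and $n_{u_2}<N_*$. Condition on $\mathcal F_{u_1}$, on the event that $u_1<\zeta$ and \eqref{eq:capF2} holds. For $u_1\le u<\zeta$ we have $F\subset\mathcal A_u$, so by Lemma~\ref{lem:thin}(c) with $\ell=\ell_j$ the parents in $B(y,\ell_j+2r)$ give birth at total rate at least $\frac12c_52^js^\theta$. Their births of length at most $r$ land in $B(y,\ell_j+3r)$; those of length greater than $r$ have total rate at most $C_Tn_ur^{-\alpha}$ by \eqref{eq:sums}. So while $u<\zeta$ and $n_u<N_*$, points are added to $B(y,\ell_j+3r)$ at rate at least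
\[
\tfrac12c_52^js^\theta-C_TN_*r^{-\alpha}=2^j\big(\tfrac12c_5s^\theta-C_TK_1/t\big)\ge\lambda_j:=\tfrac14c_52^js^\theta ,
\]
provided that $ts^\theta\ge4C_TK_1/c_5$. Now
\begin{equation}\label{eq:ts}
ts^\theta\ge\min(K,r^\alpha):
\end{equation}
if $t\le r^\alpha$, then $ts^\theta\ge Kr^\alpha/t\ge K$, and otherwise $ts^\theta\ge t>r^\alpha$. So the proviso holds if $K$ and $r_0$ are large in terms of $K_1$. Moreover, if $K\ge8K_1/c_5$, then the hypothesis $t^2s^\theta\ge Kr^\alpha$ gives $\lambda_jt/2\ge N_*$. Apply Lemma~\ref{lem:count} to the process after time $u_1$, with $\mathcal T=\mathbb Z\times B(y,\ell_j+3r)$, with $\lambda=\lambda_j$, and with $u_1+S$ the first time $u\ge u_1$ at which $u\ge\zeta$ or $n_u\ge N_*$. On $\mathcal B^2_j$ we have $S\ge t$, because $n_u$ is nondecreasing, and the number of points added to the ball is at most $n_{u_2}<N_*\le\lambda_jt/2$. Hence, by \eqref{eq:ts},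
\[
\mathbb P(\mathcal B^2_j)\le e^{-\lambda_jt/8}\le\exp\big(-\tfrac1{32}c_52^j\min(K,r^\alpha)\big).
\]

\medskip\noindent\emph{Phase 3: new seeds.} Let $j<J_1$, and let $\mathcal B^3_j$ be the event that $n_{u_2}\ge N_*$, $\zeta>u_2+t$, and fewer than $2^j$ long births with parent in $B(y,\ell_j+3r)$ occur in $(u_2,u_2+t]$. Condition on $\mathcal F_{u_2}$, on the event that $u_2<\zeta$ and $n_{u_2}\ge N_*$. By Lemma~\ref{lem:thin}(b), for $u_2\le u<\zeta$ such births have total rate at least $c_3r^{-\alpha}N_*=c_3K_12^j/t$. If $c_3K_1\ge2$, then $2^j$ is at most half of this rate times $t$, and Lemma~\ref{lem:count}, applied after time $u_2$ with $S=\zeta-u_2$, gives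
\[
\mathbb P(\mathcal B^3_j)\le e^{-c_3K_12^j/8}.
\]

\begin{proof}[Proof of Proposition~\ref{prop:boot}]
Suppose that none of the events $\mathcal B^0$, $\mathcal B^1_j$ ($j\le J_1$), $\mathcal B^2_j,\mathcal B^3_j$ ($j<J_1$) occurs, and that $\zeta>(J+1)\Delta$. We show by induction that $w_1,\dots,w_{2^j}$ are defined by time $j\Delta$ for all $j\le J_1$. This holds for $j=0$. If it holds for some $j<J_1$, then phase 1 gives \eqref{eq:capF2}; since $\mathcal B^2_j$ fails, $n_{u_2}\ge N_*$; since $\mathcal B^3_j$ fails, at least $2^j$ long births with parent in $B(y,\ell_j+3r)$ occur in $(u_2,u_2+t]$. They occur before $\zeta$, when the set is thin, so $w_1,\dots,w_{2^{j+1}}$ are defined by time $(j+1)\Delta$. At $j=J_1$, phase 1 gives $\zeta\le u_1\le(J+1)\Delta$, a contradiction.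

It remains to fix the constants. Choose $K_1$ with $c_3K_1\ge2$ and $\sum_{j\ge0}e^{-c_3K_12^j/8}\le\frac1{20}$. Then choose $K\ge\max(8K_1,4C_TK_1)/c_5$ with $\sum_{j\ge0}\exp(-\frac1{32}c_52^jK)\le\frac1{20}$. Finally choose $r_0$ so that the earlier requirements hold, $r_0^\alpha\ge K$, and $4(J+1)r^{-3}\le\frac1{20}$ for $r\ge r_0$. Then $\mathbb P(\zeta>(J+1)\Delta)\le\frac15+\frac3{20}<\frac12$.
\end{proof}

\section{Iteration and the capacity bound}\label{sec:iter}

\begin{proposition}\label{prop:iter}
For all $\gamma>\gamma_*$ and $\varepsilon\in(0,1-\alpha)$ there is $s_*$ such that $\mathbf P(s,s^\gamma,\varepsilon)$ holds for all $s\ge s_*$.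
\end{proposition}

\begin{proof}
Let $\Gamma$ be the set of $\gamma>0$ that have this property for every $\varepsilon\in(0,1-\alpha)$. By the monotonicity of $\mathbf P$ in $\varepsilon$, it suffices to verify the property for all small $\varepsilon$; this is what makes the loss from $\varepsilon$ to $2\varepsilon$ harmless in finitely many steps.

\emph{Base.} Since $\mathbf P(1,t,\varepsilon)$ always holds, Proposition~\ref{prop:boot} with $s=1$ and $t=\sqrt K\,r^{\alpha/2}$ gives $\mathbf P(r,Cr^{\alpha/2}\log^2r,2\varepsilon)$ for large $r$. By monotonicity in time, every $\gamma>\alpha/2$ is in $\Gamma$.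

\emph{Step.} Let $g(\gamma)=\alpha\gamma/(2\gamma+1-\alpha)$. We claim that if $\gamma\in\Gamma$ and $\gamma>\alpha-\frac12$, then every $\gamma'>g(\gamma)$ is in $\Gamma$. Indeed $b_0=\alpha/(2\gamma+1-\alpha)<1$ and $b_0\gamma=g(\gamma)$, so there is $b\in(b_0,1)$ with $b\gamma<\gamma'$. For small $\varepsilon$ we have $b(2\gamma+1-\alpha-\varepsilon)>\alpha$. Put $s=r^b\le r$ and $t=s^\gamma$. For large $r$, $\mathbf P(s,t,\varepsilon)$ holds and $t^2s^\theta=r^{b(2\gamma+1-\alpha-\varepsilon)}\ge Kr^\alpha$. Proposition~\ref{prop:boot} gives $\mathbf P(r,Cr^{b\gamma}\log^2r,2\varepsilon)$, hence $\mathbf P(r,r^{\gamma'},2\varepsilon)$ for large $r$.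

\emph{Iteration.} Let $\gamma_1=\alpha/2$ and $\gamma_{i+1}=g(\gamma_i)$. The map $g$ is affine in the reciprocal variable, $1/g(\gamma)=\frac2\alpha+\frac{1-\alpha}\alpha\cdot\frac1\gamma$, so
\[
\frac1{\gamma_i}=\frac2\alpha\sum_{j=0}^{i-1}\Big(\frac{1-\alpha}\alpha\Big)^j .
\]
For $\alpha>\frac12$ this increases strictly to $\frac2\alpha\cdot\frac\alpha{2\alpha-1}=1/(\alpha-\frac12)$, and for $\alpha\le\frac12$ it increases to infinity. So $\gamma_i$ decreases strictly to $\gamma_*$ in all cases; for $\alpha=\frac12$, for instance, $\gamma_i=1/(4i)$. By induction $(\gamma_i,\infty)\subset\Gamma$ for all $i$: if $\gamma'>\gamma_{i+1}=g(\gamma_i)$, then by continuity $g(\gamma)<\gamma'$ for some $\gamma>\gamma_i$; this $\gamma$ is in $\Gamma$ and exceeds $\gamma_*\ge\alpha-\frac12$, so the step gives $\gamma'\in\Gamma$. Therefore $(\gamma_*,\infty)\subset\Gamma$.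
\end{proof}

We return to discrete time. If $A_k$ had small capacity, then the birth process would need a long time to reach $k$ points; in that time it becomes saturated at a large scale, and so it has large capacity.

\begin{proof}[Proof of Proposition~\ref{prop:cap}]
By the second identity in \eqref{eq:gammastar},
\[
(1-\chi+\delta)(1-\alpha)-\chi\gamma_*=\delta(1-\alpha)+(1-\alpha)-\chi(\gamma_*+1-\alpha)=\delta(1-\alpha)>0 .
\]
By continuity there are $\gamma>\gamma_*$ and $\varepsilon\in(0,1-\alpha)$ with $(1-\chi+\delta)\theta/\gamma>\chi$, where $\theta=1-\alpha-\varepsilon$. Let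
\[
u=\tfrac14k^{1-\chi+\delta},\qquad m=\lceil\log^2k\rceil,\qquad s=(u/m)^{1/\gamma}.
\]
Run the birth process from $\mathcal A_0=A_{n_0}$, so that $A_i=\mathcal A_{U_{i-n_0}}$, and fix $y_0\in A_{n_0}$. For large $k$, $\mathbf P(s,u/m,\varepsilon)$ holds by Proposition~\ref{prop:iter}, and \eqref{eq:amplify} gives $\mathbb P(\sigma_\varepsilon(y_0,\mathcal A_u)<s)\le2^{-m}$. If $\sigma_\varepsilon(y_0,\mathcal A_u)\ge s$, then
\[
\operatorname{cap}(\mathcal A_u)\ge\kappa s^\theta=k^{(1-\chi+\delta)\theta/\gamma-o(1)}\ge k^\chi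
\]
for large $k$. On the other hand, let $N=k-n_0\ge k/2$. On the event $\{\operatorname{cap}(A_k)<k^{\chi-\delta}\}$, monotonicity of the capacity gives
\[
U_N=\sum_{i=1}^N\frac{E_i}{\operatorname{cap}(A_{n_0+i-1})}\ge k^{-\chi+\delta}\sum_{i=1}^NE_i .
\]
Since $\mathbb Ee^{-E_1}=\frac12$, we have $\mathbb P(\sum_{i\le N}E_i<N/2)\le e^{N/2}2^{-N}\le e^{-ck}$. Off this event $U_N\ge\frac14k^{1-\chi+\delta}=u$, so $\mathcal A_u\subset A_k$ and $\operatorname{cap}(\mathcal A_u)\le\operatorname{cap}(A_k)<k^\chi$, which forces $\sigma_\varepsilon(y_0,\mathcal A_u)<s$. Hence for large $k$,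
\[
\mathbb P\big(\operatorname{cap}(A_k)<k^{\chi-\delta}\big)\le2^{-\log^2k}+e^{-ck}=O(k^{-B}).
\]
This proves Proposition~\ref{prop:cap}, and with it Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AABK}
Gideon Amir, Omer Angel, Itai Benjamini, and Gady Kozma,
\emph{One-dimensional long-range diffusion-limited aggregation I},
arXiv:0910.4416 (2009).

\end{thebibliography}
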